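\title{Abel's theorem for iterates of an inner function: a counterexample and a criterion}

\begin{abstract}
Let $f$ be an inner function with $f(0)=0$ that is not a rotation, let $f^n$ be its iterates, and let $F=\sum a_nf^n$ be analytic in the unit disc. If $\sum a_nf^n(\xi)$ converges at a boundary point $\xi$, must $F$ have a radial limit at $\xi$? We show that the answer is no, by an explicit example in which $F$ is unbounded on the radius, and that $\sum|a_n|<\infty$ is the only size condition on the coefficients that forces a positive answer. We also characterize the pairs $(f,\xi)$ for which the answer is yes for all coefficients, and we show that it is yes at every $\xi$ when $f$ is a covering map over an annulus adjacent to the unit circle, in particular when $f$ is a finite Blaschke product.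
\end{abstract}

\section{The question and the results}

Let $\mathbb D$ be the open unit disc and $\partial\mathbb D$ the unit circle. An \emph{inner function} is an analytic map $f\colon\mathbb D\to\mathbb D$ whose radial limits $f(\xi)=\lim_{r\to1}f(r\xi)$ have modulus one at almost every $\xi\in\partial\mathbb D$. We write $f^n=f\circ\dots\circ f$ for the $n$-th iterate, which is again an inner function, and $f^n(\xi)$ for its radial limit at $\xi$. A \emph{rotation} is a map $z\mapsto\lambda z$ with $|\lambda|=1$. Let $\mathcal I$ be the class of inner functions $f$ with $f(0)=0$ that are not rotations. We say that $F=\sum_{n\ge1}a_nf^n$ \emph{is analytic} if the series converges locally uniformly in $\mathbb D$, and a limit is said to exist only if it is finite. The following question comes from \cite{Nicolau}.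

\begin{quote}
\textbf{Question.} Let $f\in\mathcal I$, let $(a_n)$ be complex numbers such that $F=\sum_{n\ge1}a_nf^n$ is analytic, and let $\xi\in\partial\mathbb D$ be a point at which $f^n(\xi)$ exists for every $n\ge1$ and $\sum a_nf^n(\xi)$ converges. Does $\lim_{r\to1}F(r\xi)$ exist?
\end{quote}

The iterates $f^n$ resemble the powers $z^n$: they have modulus one almost everywhere on the circle and tend to zero geometrically on compact subsets of the disc (Lemma~\ref{lem:orbits}). For powers, Abel's theorem says that if $\sum c_n$ converges, then $\sum c_nr^n\to\sum c_n$ as $r\to1$. The Question asks whether Abel's theorem survives when powers are replaced by iterates. For $f(z)=z^d$ with $d\ge2$ it does, because $F(z)=\sum a_nz^{d^n}$ is a power series and Abel's theorem applies to it directly. Rotations are excluded as a trivial case: there $F(z)=(\sum a_n\lambda^n)z$. These cases suggest the answer yes. The answer is no.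

Let $\mathbb H=\{\operatorname{Im}w>0\}$ and let $\varphi(w)=\frac{w-i}{w+i}$, which maps $\mathbb H$ conformally onto $\mathbb D$ with $\varphi(i)=0$ and $\varphi(\infty)=1$.

\begin{theorem}\label{thm:A}
Let
\[
H(w)=-\frac1{2w}+\sum_{l\ge2}\frac{w-2^{-l}}{w+2^{l}},\qquad f=\varphi\circ H\circ\varphi^{-1}.
\]
Then $f\in\mathcal I$ and $f^n(1)=1$ for all $n\ge1$. There is a real sequence $a_n\to0$ with $\sum a_n$ convergent such that $F=\sum a_nf^n$ is analytic and $\limsup_{r\to1}|F(r)|=\infty$.
\end{theorem}

One may hope to rescue the statement by asking the coefficients to be small. Only absolute summability does it.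

\begin{theorem}\label{thm:B}
If $\sum|a_n|<\infty$, the answer to the Question is yes for every $f$ and $\xi$. Conversely, for all $b_n\ge0$ with $\sum b_n=\infty$ there are $f\in\mathcal I$ with $f^n(1)=1$ for all $n\ge1$ and real numbers $a_n$ with $|a_n|\le b_n$ such that $\sum a_n$ converges, $F=\sum a_nf^n$ is analytic, and $\limsup_{r\to1}|F(r)|=\infty$.
\end{theorem}

For a fixed pair $(f,\xi)$ there is an exact criterion. The two cases below are exhaustive, since radial limits of $f^n$ have modulus at most one.

\begin{theorem}\label{thm:C}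
Let $f\in\mathcal I$ and $\xi\in\partial\mathbb D$, and suppose that $\xi_n:=f^n(\xi)$ exists for all $n\ge1$.
\begin{enumerate}
\item[(1)] If $|\xi_m|<1$ for some $m$, then $F(r\xi)\to\sum a_n\xi_n$ as $r\to1$ whenever $F=\sum a_nf^n$ is analytic.
\item[(2)] If $|\xi_n|=1$ for all $n$, put
\[
\tau_n(r)=\overline{\xi_n}\,f^n(r\xi),\qquad V(r)=\sum_{n\ge1}|\tau_n(r)-\tau_{n+1}(r)|.
\]
Then $\lim_{r\to1}F(r\xi)$ exists for every $(a_n)$ with $\sum a_n\xi_n$ convergent if and only if $\limsup_{r\to1}V(r)<\infty$. In that case the limit is $\sum a_n\xi_n$.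
\end{enumerate}
\end{theorem}

Finally, the answer is yes for a class that contains the maps $z^d$. Recall that a finite Blaschke product is a map $\lambda\prod_{j=1}^d\frac{z-z_j}{1-\overline{z_j}z}$ with $|\lambda|=1$ and $z_j\in\mathbb D$.

\begin{theorem}\label{thm:D}
Let $f\in\mathcal I$ and suppose that for some $\rho\in(0,1)$, with $A=\{\rho<|w|<1\}$, the map $f\colon f^{-1}(A)\to A$ is a covering. Then $F(r\xi)\to\sum a_nf^n(\xi)$ as $r\to1$ for all $(a_n)$ and $\xi$ as in the Question. This applies to every finite Blaschke product with $f(0)=0$ that is not a rotation, and to $f=M\circ S$, where $S(z)=\exp\bigl(-\frac{1+z}{1-z}\bigr)$ and $M$ is an automorphism of $\mathbb D$ with $M(e^{-1})=0$.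
\end{theorem}

The mechanism behind Theorem~\ref{thm:A} is visible in one computation. Suppose that $f^n(1)=1$ for all $n$, and that for some $r$ close to $1$ the orbit $f^n(r)$ alternates, during $2j^2$ consecutive steps, between small neighborhoods of two points $P\ne P'$ of the circle. Give these steps the coefficients $+1/j,-1/j,+1/j,\dots$. At the boundary point $1$ the partial sums of this block are $1/j$ and $0$; at the point $r$ the block adds up to about $j(P-P')$. The work lies in finding an inner function whose orbits, started on the radius, slide away from $1$ \emph{along} the circle and stay so close to it that they can follow a boundary orbit for as long as we like.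

We prove the positive results first, since they show what a counterexample must avoid: Theorem~\ref{thm:C} in Section~\ref{sec:criterion} and Theorem~\ref{thm:D} in Section~\ref{sec:covering}. Section~\ref{sec:H} constructs the inner functions and controls their orbits, and Section~\ref{sec:blocks} chooses the coefficients and proves Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Summation by parts and the criterion}\label{sec:criterion}

\subsection{Orbits in the disc}

By the Schwarz lemma, $|f(z)|\le|z|$ when $f(0)=0$, so orbits move inward. The next lemma says how fast, both in a compact part of the disc and near the circle. It is where we use that $f$ is not a rotation; for a rotation both parts fail.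

\begin{lemma}\label{lem:orbits}
Let $f\colon\mathbb D\to\mathbb D$ be analytic with $f(0)=0$, and not a rotation.
\begin{enumerate}
\item[(a)] For each $s<1$ there is $q_s<1$ such that $|f^n(z)|\le q_s^n$ for $|z|\le s$ and $n\ge1$. In particular $\sum a_nf^n$ is analytic whenever $(a_n)$ is bounded.
\item[(b)] There is $\kappa>0$ such that $1-|f(z)|\ge(1+\frac\kappa2)(1-|z|)$ for $\frac12\le|z|<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $f(z)=zg(z)$. By the Schwarz lemma $|g|\le1$, and $|g|<1$ everywhere, since otherwise $g$ is a unimodular constant and $f$ is a rotation.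

(a) Let $q_s=\max_{|z|\le s}|g(z)|<1$. Then $|f(z)|\le q_s|z|$ on the disc $|z|\le s$, which $f$ maps into itself, so $|f^n(z)|\le q_s^n|z|$ there.

(b) Let $a=g(0)$, $\lambda=|a|$, and $\zeta=\frac{g(z)-a}{1-\bar ag(z)}$. The Schwarz lemma gives $|\zeta|\le|z|$, and $g(z)=\frac{\zeta+a}{1+\bar a\zeta}$ satisfies
\[
1-|g(z)|^2=\frac{(1-\lambda^2)(1-|\zeta|^2)}{|1+\bar a\zeta|^2}\ge\frac{(1-\lambda^2)(1-|\zeta|^2)}{(1+\lambda|\zeta|)^2}=1-\Bigl(\frac{\lambda+|\zeta|}{1+\lambda|\zeta|}\Bigr)^2 .
\]
Since $t\mapsto\frac{\lambda+t}{1+\lambda t}$ is increasing on $[0,1]$, we get $|g(z)|\le\frac{\lambda+|z|}{1+\lambda|z|}$, hence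
\[
1-|g(z)|\ge\frac{(1-\lambda)(1-|z|)}{1+\lambda|z|}\ge\kappa(1-|z|),\qquad\kappa=\frac{1-\lambda}{1+\lambda}.
\]
Therefore $1-|f(z)|=1-|z|+|z|(1-|g(z)|)\ge(1-|z|)(1+\kappa|z|)$.
\end{proof}

\subsection{Boundary orbits that stay on the circle}

When $|\xi_n|=1$ we have $a_nf^n(r\xi)=c_n\tau_n(r)$ with $c_n=a_n\xi_n$, so $F(r\xi)=\sum c_n\tau_n(r)$ is the series $\sum c_n$ summed with the factors $\tau_n(r)$. For fixed $n$ the factor tends to $1$ as $r\to1$; for fixed $r$ it tends to $0$ as $n\to\infty$. The number $V(r)$ is the length of the polygonal path $\tau_1(r),\tau_2(r),\dots$, which leads from a point near $1$ to $0$. In Abel's theorem the factors are $r^n$, the path is a straight segment, and its length is at most $1$.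

\begin{example}\label{ex:power}
Let $f(z)=z^d$, $d\ge2$, and let $\xi$ be arbitrary. Then $\xi_n=\xi^{d^n}$ and $\tau_n(r)=r^{d^n}$ decreases to $0$, so $V(r)$ telescopes to $r^d\le1$.
\end{example}

We use two facts about the Banach space $c_0$ of complex sequences $R=(R_n)_{n\ge1}$ tending to zero, with the supremum norm. If $\sum|\mu_n|<\infty$, the functional $R\mapsto\sum\mu_nR_n$ on $c_0$ has norm $\sum|\mu_n|$. And by the Banach--Steinhaus theorem, if bounded functionals $\Lambda_k$ on a Banach space have unbounded norms, then $\sup_k|\Lambda_k(R)|=\infty$ for some vector $R$.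

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $c_n=a_n\xi_n$ with $\sum c_n$ convergent, and let $R_n=\sum_{m\ge n}c_m$. Then $R\in c_0$ and $c_n=R_n-R_{n+1}$. Conversely, every $R\in c_0$ arises from exactly one such sequence, namely $a_n=\overline{\xi_n}(R_n-R_{n+1})$. Since $|a_n|=|c_n|\to0$, the function $F$ is analytic by Lemma~\ref{lem:orbits}(a), which also gives $\sum_n|\tau_n(r)|<\infty$ for each $r<1$. Letting $N\to\infty$ in
\[
\sum_{n=1}^N(R_n-R_{n+1})\tau_n=R_1\tau_1+\sum_{n=2}^NR_n(\tau_n-\tau_{n-1})-R_{N+1}\tau_N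
\]
we obtain
\[
F(r\xi)=\Lambda_r(R):=R_1\tau_1(r)+\sum_{n\ge2}R_n\bigl(\tau_n(r)-\tau_{n-1}(r)\bigr),
\]
and $\Lambda_r$ is a functional on $c_0$ of norm $|\tau_1(r)|+V(r)$.

Suppose $V(r)\le C$ for $r$ near $1$. For each $N$,
\[
|F(r\xi)-R_1|\le|R_1||\tau_1(r)-1|+\sum_{n=2}^N|R_n||\tau_n(r)-\tau_{n-1}(r)|+C\sup_{n>N}|R_n|.
\]
As $r\to1$ all terms but the last tend to zero, because $\tau_n(r)\to1$ for each $n$. The last term tends to zero as $N\to\infty$. Hence $F(r\xi)\to R_1=\sum a_n\xi_n$.

Suppose instead that $V(r_k)\to\infty$ for some $r_k\to1$. Then $\|\Lambda_{r_k}\|\to\infty$, so there is $R\in c_0$ for which $\Lambda_{r_k}(R)=F(r_k\xi)$ is unbounded, and $F$ has no radial limit at $\xi$.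
\end{proof}

\subsection{Boundary orbits that enter the disc}

Let $|\xi_m|<1$. Write the tail of $F$ as $G\circ f^m$ with $G=\sum_{n>m}a_nf^{n-m}$; since $f^m(r\xi)\to\xi_m$, it is enough that $G$ converges uniformly near $\xi_m$. For bounded $(a_n)$ this is Lemma~\ref{lem:orbits}(a). But analyticity of $F$ does not force $(a_n)$ to be bounded (take $f(z)=z^2$, $a_n=2^n$), and it gives convergence of $G$ only on $f^m(\mathbb D)$, which need not contain $\xi_m$: for $f=M\circ S$ as in Theorem~\ref{thm:D} and $\xi=1$ we have $S(r)\to0$, so $\xi_1=M(0)$ is a value that $f$ omits. The remedy is to find a circle around $\xi_m$ inside $f^m(\mathbb D)$ and to use the maximum principle. Such a circle exists because an inner function omits very few values; this is the only place in the positive results where we use that $f$ is inner.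

Recall that the logarithmic capacity of a compact set $E\subset\mathbb C$ equals its transfinite diameter,
\[
\operatorname{cap}E=\lim_{n\to\infty}\ \max_{w_1,\dots,w_n\in E}\ \prod_{i<j}|w_i-w_j|^{2/(n(n-1))}.
\]
This formula shows that capacity is monotone under inclusion and that $\operatorname{cap}T(E)\le\operatorname{cap}E$ if $|T(w)-T(w')|\le|w-w'|$. A segment of length $L$ has capacity $L/4$. Frostman's theorem says that if $\theta$ is a nonconstant inner function, then every compact subset of the set of $a\in\mathbb D$ for which $\frac{\theta-a}{1-\bar a\theta}$ is not a Blaschke product has capacity zero. If $\theta$ omits $a$, then $\frac{\theta-a}{1-\bar a\theta}$ is nonconstant and has no zeros, so it is not a Blaschke product. Thus every compact set of values in $\mathbb D$ omitted by $\theta$ has capacity zero.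

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
The inner function $\theta=f^m$ is nonconstant because $\theta(0)=0$. Let $\epsilon_0=(1-|\xi_m|)/2$ and $E=\{|w-\xi_m|\le\epsilon_0\}\setminus\theta(\mathbb D)$. This set is compact because $\theta(\mathbb D)$ is open, so $\operatorname{cap}E=0$. Its image under $T(w)=|w-\xi_m|$ has capacity zero, so it does not contain the segment $[\epsilon_0/2,\epsilon_0]$. Hence there is $\epsilon\in[\epsilon_0/2,\epsilon_0]$ such that the circle $\Gamma=\{|w-\xi_m|=\epsilon\}$ lies in $\theta(\mathbb D)$.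

The open sets $\theta(\{|z|<1-1/j\})$ increase with $j$ and cover $\Gamma$, so $\Gamma\subset\theta(L)$ for a closed disc $L\subset\mathbb D$. The series $\sum_{n>m}a_nf^{n-m}(\theta(z))$ converges uniformly for $z\in L$, so $G=\sum_{n>m}a_nf^{n-m}$ converges uniformly on $\Gamma$, and by the maximum principle on the closed disc bounded by $\Gamma$. For $r$ near $1$ the point $f^m(r\xi)$ lies in that disc, and
\[
F(r\xi)=\sum_{n\le m}a_nf^n(r\xi)+G(f^m(r\xi))\ \longrightarrow\ \sum_{n\le m}a_n\xi_n+G(\xi_m).
\]
For $n>m$, continuity gives $f^{n-m}(\xi_m)=\lim_{r\to1}f^{n-m}(f^m(r\xi))=\xi_n$. So $G(\xi_m)=\sum_{n>m}a_n\xi_n$; in particular this series converges.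
\end{proof}

\section{Coverings near the circle}\label{sec:covering}

Once an orbit has entered a disc $|z|\le s$, Lemma~\ref{lem:orbits}(a) bounds its remaining contribution to $V(r)$ by a constant. So $V(r)$ can be large only through the steps taken near the circle. During those steps the distance $1-|f^n(r\xi)|$ grows geometrically by Lemma~\ref{lem:orbits}(b). If $f^n(r\xi)$ stays within a constant times this distance from $\xi_n$, as in Example~\ref{ex:power}, then $\sum|\tau_n-1|$ over these steps is bounded by a geometric series. The covering hypothesis gives exactly this, uniformly in $n$, because it provides inverse branches of $f^n$ on discs of a fixed size, and these have bounded distortion.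

We recall the tools. A continuous map $\pi\colon X\to A$ is a \emph{covering} if each point of $A$ has a neighborhood whose preimage is a disjoint union of open sets, each mapped homeomorphically onto it.

\emph{Lifting.} If $U\subset\mathbb C$ is convex and open, $\psi\colon U\to A$ is continuous, $w\in U$, and $\pi(x)=\psi(w)$, then there is a continuous $\tilde\psi\colon U\to X$ with $\pi\circ\tilde\psi=\psi$ and $\tilde\psi(w)=x$. If $X,A\subset\mathbb C$ are open and $\pi,\psi$ are analytic, so is $\tilde\psi$, because the local inverses of $\pi$ are analytic.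

\emph{Reflection.} Let $\Omega\subset\mathbb C\setminus\{0\}$ be open and invariant under $u\mapsto1/\bar u$. If $G$ is analytic and zero-free on $\Omega\cap\mathbb D$ and $|G(u)|\to1$ as $u$ tends to any point of $\Omega\cap\partial\mathbb D$, then $G$ extends to an analytic function $\hat G$ on $\Omega$ with $\hat G(u)=1/\overline{\hat G(1/\bar u)}$.

\emph{Koebe's theorems.} If $\psi$ is univalent (analytic and injective) on the disc $D(a,R)=\{|u-a|<R\}$, then $|\psi(u)-\psi(a)|\le|\psi'(a)|\,|u-a|\,(1-|u-a|/R)^{-2}$, and $\psi(D(a,R))\supset D(\psi(a),R|\psi'(a)|/4)$. For $|u-a|\le R/2$ the first bound is at most $4|\psi'(a)||u-a|$.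

\begin{lemma}\label{lem:stolz}
Let $f$, $\rho$, $A$ be as in Theorem~\ref{thm:D}, let $c=1-\rho$, and let $f^n(\xi)$ exist. If $w=f^n(r\xi)$ satisfies $\epsilon:=1-|w|\le c/64$, then $|f^n(\xi)-w|\le33\,\epsilon$.
\end{lemma}

\begin{proof}
Let $z=r\xi$, $w^*=w/|w|$, $B=D(w^*,c)$, and $U=B\cap\mathbb D$. The set $U$ is convex, contains $w$, and lies in $A$, since $|u|>1-c=\rho$ on $B$.

\emph{An inverse branch of $f^n$ on $U$.} Lift the inclusion $U\to A$ to $G_1\colon U\to f^{-1}(A)$ with $f\circ G_1=\mathrm{id}$ and $G_1(w)=f^{n-1}(z)$. By the Schwarz lemma $|G_1(u)|\ge|f(G_1(u))|=|u|>\rho$, so $G_1$ again maps $U$ into $A$, and it lifts to $G_2$ with $f\circ G_2=G_1$, $G_2(w)=f^{n-2}(z)$, and $|G_2|\ge|G_1|$. After $n$ steps we have an analytic map $G\colon U\to\mathbb D$ with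
\[
f^n\circ G=\mathrm{id}_U,\qquad G(w)=z,\qquad|u|\le|G(u)|<1 .
\]
So $G$ is injective and zero-free, and $|G(u)|\to1$ as $|u|\to1$.

\emph{Extension to $B$.} The point $w$ is close to the boundary of $U$, where Koebe's theorems say little, but it is close to the center of $B$; so we extend $G$ to $B$. If $u\in B$ and $|u|>1$, then $|1/\bar u-w^*|=|u-w^*|/|u|<c$, so $1/\bar u\in U$. Hence the union $\Omega$ of $U$, its reflection, and the arc $B\cap\partial\mathbb D$ is an open symmetric set containing $B$, and $G$ extends to an analytic $\hat G$ on $B$. By the reflection formula, $\hat G$ maps $U$ into $\mathbb D$, the arc into $\partial\mathbb D$, and $B\setminus\overline{\mathbb D}$ into $\mathbb C\setminus\overline{\mathbb D}$, injectively on the first and third sets. It is also injective on the arc. Indeed, if $\hat G(u_1)=\hat G(u_2)=\zeta$ with $u_1\ne u_2$ on the arc, take disjoint neighborhoods of $u_1,u_2$ in $B$. Their images are open and contain $\zeta\in\partial\mathbb D$, so they share a point of $\mathbb D$, which then has two preimages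 in $U$; this is impossible. Thus $\hat G$ is univalent on $B$.

\emph{Distortion.} Let $\zeta^*=\hat G(w^*)\in\partial\mathbb D$ and $g=|\hat G'(w^*)|$. Since $|w-w^*|=\epsilon\le c/2$, we have $|z-\zeta^*|\le4g\epsilon$. Since $|\zeta^*|=1$, also $|\xi-z|=1-|z|\le4g\epsilon$, and so $|\xi-\zeta^*|\le8g\epsilon\le cg/8$. The inverse $\psi=\hat G^{-1}$ is defined and univalent on $D^*=D(\zeta^*,cg/4)$, with $|\psi'(\zeta^*)|=1/g$, and $\xi$ lies within half the radius from the center. Therefore
\[
|\psi(\xi)-w^*|\le\frac4g\,|\xi-\zeta^*|\le32\,\epsilon .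
\]
For $v\in D^*\cap\mathbb D$ we have $\psi(v)\in U$ and $f^n(v)=f^n(G(\psi(v)))=\psi(v)$. The segment $[z,\xi)$ lies in $D^*\cap\mathbb D$, because $z,\xi\in D^*$. Letting $v\to\xi$ along it gives $f^n(\xi)=\psi(\xi)$, and $|f^n(\xi)-w|\le32\epsilon+|w^*-w|=33\epsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
By Theorem~\ref{thm:C}(1) we may assume $|\xi_n|=1$ for all $n$, and by Theorem~\ref{thm:C}(2) it suffices to bound $V(r)$ independently of $r$. Let $z_n=f^n(r\xi)$ and $s=1-c/64$. The sequence $|z_n|$ is nonincreasing and tends to $0$, so there is $N=N(r)\ge0$ such that $|z_n|\ge s$ exactly for $1\le n\le N$. For these $n$, Lemma~\ref{lem:orbits}(b) applies at $z_n,\dots,z_{N-1}$, since $s\ge\frac12$, and gives $1-|z_n|\le(1+\frac\kappa2)^{-(N-n)}\frac c{64}$. By Lemma~\ref{lem:stolz},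
\[
\sum_{n\le N}|\tau_n(r)-1|=\sum_{n\le N}|z_n-\xi_n|\le\frac{33c}{64}\sum_{j\ge0}\Bigl(1+\frac\kappa2\Bigr)^{-j}=:C_1 .
\]
Since $|z_{N+1}|<s$, Lemma~\ref{lem:orbits}(a) gives $\sum_{n>N}|\tau_n(r)|\le\sum_{j\ge0}q_s^j=:C_2$. Splitting the sum that defines $V(r)$ into the ranges $n<N$, $n=N$, $n>N$, we get $V(r)\le2C_1+2+2C_2$.

It remains to verify the hypothesis in the two examples. A finite Blaschke product $f$ is a nonconstant rational function, so it has finitely many critical points in $\mathbb D$; choose $\rho<1$ larger than the moduli of their images. Then $f$ is a local homeomorphism on $f^{-1}(A)$. Since $|f(z)|\to1$ as $|z|\to1$, preimages of compact subsets of $\mathbb D$ are compact. So a point $a\in A$ has finitely many preimages $z_1,\dots,z_e$, with disjoint neighborhoods $N_j\subset f^{-1}(A)$ on which $f$ is a homeomorphism onto an open set, and by compactness the preimage of a small enough disc around $a$ lies in $\bigcup N_j$. Such a disc, taken inside $\bigcap f(N_j)$, is a neighborhood as in the definition of a covering.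

The map $S$ is the composition of the conformal map $z\mapsto-\frac{1+z}{1-z}$ of $\mathbb D$ onto the left half-plane with the exponential, which is a covering of $\mathbb D\setminus\{0\}$ by that half-plane. It extends continuously to $\partial\mathbb D\setminus\{1\}$ with modulus one, and $S(0)=e^{-1}$. So $f=M\circ S$ is inner, $f(0)=0$, and $f$ is a covering of $\mathbb D\setminus\{M(0)\}$; it omits a value, so it is not a rotation. For $\rho>|M(0)|$ the annulus $A$ lies in $\mathbb D\setminus\{M(0)\}$, and the restriction of $f$ to $f^{-1}(A)$ is a covering of $A$.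
\end{proof}

\section{Orbits that slide along the circle}\label{sec:H}

A counterexample must violate the estimate of Lemma~\ref{lem:stolz}: the orbit of $r$ has to move a definite distance away from $f^n(1)=1$ while its distance to the circle is still tiny. We work in the half-plane. A self-map $H$ of $\mathbb H$ corresponds to $f=\varphi\circ H\circ\varphi^{-1}$, the circle corresponds to $\mathbb R\cup\{\infty\}$, and the radius $[0,1)$ corresponds to $\{iY:Y\ge1\}$, since $\varphi(iY)=\frac{Y-1}{Y+1}$. Because $\varphi'(w)=2i/(w+i)^2$,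
\begin{equation}\label{eq:lip}
|\varphi(w)-\varphi(w')|\le2|w-w'|\qquad(\operatorname{Im}w,\operatorname{Im}w'\ge0).
\end{equation}

\subsection{A model: the logarithm}

The map $H(w)=\frac12(w-\frac1w)$ satisfies $\varphi\circ H=\varphi^2$, so it represents $f(z)=z^2$. It sends $iY$ to $\frac i2(Y+\frac1Y)$: the orbit descends along the imaginary axis. The principal logarithm, which also maps $\mathbb H$ into $\mathbb H$, behaves in the opposite way.

\begin{example}\label{ex:log}
Let $e_0=1$, $e_{j+1}=\exp e_j$, $k\ge2$, and $Y=e_k$. Let $W_1=\log(iY)$, $W_{n+1}=\log W_n$, and compare $W_n$ with the real orbit $x_n=e_{k-n}$, $1\le n\le k$, for which $\log x_n=x_{n+1}$. We have $W_1=x_1+i\pi/2$. If $\operatorname{Re}W_n\ge x_n$, then $\operatorname{Re}W_{n+1}=\log|W_n|\ge x_{n+1}$, and the segment from $x_n$ to $W_n$ lies in $\{\operatorname{Re}w\ge x_n\}$, where the derivative $1/w$ has modulus at most $1/x_n\le1$. Hence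
\[
|W_2-x_2|\le\frac\pi{2x_1},\qquad|W_{n+1}-x_{n+1}|\le|W_n-x_n|\quad(2\le n<k),
\]
and $|W_k-1|\le\pi/(2\log Y)$. In the disc, by \eqref{eq:lip}, the orbit of a point of the radius close to $1$ arrives within $\pi/\log Y$ of $\varphi(1)=-i$, a quarter of the circle away.
\end{example}

Two features produce this effect. The first step turns the size of $Y$ into a large real part and leaves a bounded imaginary part; the second step makes the imaginary part tiny, because the derivative is small far out on the positive axis. The logarithm itself does not serve: it has imaginary part $\pi$ on the negative axis, so it does not give an inner function. Its derivative is $\frac1w=\int_0^\infty\frac{dt}{(w+t)^2}$. Replacing $dt$ by point masses of size about $t_l$ at sparse points $t_l$ keeps both features, makes the map real on the real line, and creates on the negative axis many inverse branches, which supply bounded real orbits to follow.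

\subsection{The maps $H$}

Fix numbers $t_1\ge4$ and $t_{l+1}\ge2t_l$ for $l\ge1$. Then $t_l\ge2^{l+1}$, so $m_0:=1-\sum_l1/t_l\in[\frac12,1)$, and comparison with geometric series gives, for every $X>0$,
\begin{equation}\label{eq:geom}
\sum_{t_l>X}\frac X{t_l}\le2,\qquad\sum_{t_l\le X}\frac{t_l}X\le2 .
\end{equation}
Define
\begin{equation}\label{eq:H}
H(w)=-\frac{m_0}w+\sum_{l\ge1}\frac{w-1/t_l}{w+t_l},\qquad\text{where}\quad\frac{w-1/t}{w+t}=1-\frac{t+1/t}{w+t},
\end{equation}
and $f=\varphi\circ H\circ\varphi^{-1}$. Theorem~\ref{thm:A} is the case $t_l=2^{l+1}$, $m_0=\frac12$. For $|w|\le R$ and $t_l\ge2R$ the $l$-th term has modulus at most $2(R+1)/t_l$, so $H$ is meromorphic in $\mathbb C$ with simple poles at $0,-t_1,-t_2,\dots$, and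
\begin{equation}\label{eq:Hprime}
H'(w)=\frac{m_0}{w^2}+\sum_{l\ge1}\frac{t_l+1/t_l}{(w+t_l)^2}.
\end{equation}
Thus $H$ is real and strictly increasing on each interval of $\mathbb R$ free of poles. All residues are negative, so $H(x)\to-\infty$ as $x$ decreases to a pole and $H(x)\to+\infty$ as $x$ increases to a pole. The shifts $1/t_l$ and the constant $m_0$ are chosen to fix the point $i$.

\begin{lemma}\label{lem:inner}
The map $f$ belongs to $\mathcal I$.
\end{lemma}

\begin{proof}
Each function $-1/(w+t)$ with $t\ge0$ has positive imaginary part in $\mathbb H$, so $H(\mathbb H)\subset\mathbb H$ by \eqref{eq:H}. Since $(i+t)\frac it=i-\frac1t$, the $l$-th term of the series equals $i/t_l$ at $w=i$, and $H(i)=i(m_0+\sum1/t_l)=i$. Hence $f$ maps $\mathbb D$ into $\mathbb D$ and $f(0)=0$. The meromorphic function $\varphi\circ H$ has modulus one on $\mathbb R$, with value $\varphi(\infty)=1$ at the poles of $H$. So $f$ extends analytically across $\partial\mathbb D\setminus\{1\}=\varphi(\mathbb R)$ with modulus one there, and $f$ is inner. It takes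 the value $1$ at the two boundary points $\varphi(0)$ and $\varphi(-t_1)$, so it is not a rotation.
\end{proof}

\begin{lemma}[The positive axis]\label{lem:positive}
\leavevmode
\begin{enumerate}
\item[(a)] $|H'(w)|\le3(\operatorname{Re}w)^{-1/2}$ if $\operatorname{Re}w\ge1$.
\item[(b)] $H(X)<X/2$ and $H(X)<\#\{l:t_l\le X\}+2$ for $X>0$.
\item[(c)] $H\colon(0,\infty)\to\mathbb R$ is an increasing bijection. Its inverse $h\colon\mathbb R\to(0,\infty)$ is increasing and satisfies $h(x)>2x$, so $h^k(x)\ge2^{k-1}h(x)$ for all $x\in\mathbb R$ and $k\ge1$.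
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x=\operatorname{Re}w\ge1$. Since $|w+t|\ge x+t$ for $t\ge0$ and $t_l+1/t_l\le t_l+x$, formula \eqref{eq:Hprime} gives $|H'(w)|\le x^{-2}+\sum_l(x+t_l)^{-1}$. At most $\log_2x$ indices have $t_l\le x$, and each contributes at most $1/x$; the others contribute at most $2/x$ in total by \eqref{eq:geom}. So $|H'(w)|\le(3+\log_2x)/x$. The function $(3+\log_2x)/\sqrt x$ equals $3$ at $x=1$ and decreases on $[1,\infty)$, since its derivative is $x^{-3/2}\bigl(\frac1{\ln2}-\frac32-\frac12\log_2x\bigr)<0$.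

(b) From \eqref{eq:H}, $H(X)<\sum_l\frac X{X+t_l}$. Bounding every term by $X/t_l$ gives $H(X)<X/2$. Bounding the terms with $t_l\le X$ by $1$ and the others by $X/t_l$ gives the second inequality, by \eqref{eq:geom}.

(c) We have $H(0^+)=-\infty$ because of the pole at $0$. For $X\ge1$ all terms of the series are nonnegative and each tends to $1$ as $X\to\infty$, so $\liminf_{X\to\infty}H(X)\ge L$ for every $L$. Thus $H$ maps $(0,\infty)$ onto $\mathbb R$. By (b), $x=H(h(x))<h(x)/2$, and iterating from the positive number $h(x)$ gives the last claim.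
\end{proof}

The pole at $0$ is what makes $h$ defined on all of $\mathbb R$: every real point, negative ones included, is reached by a real orbit $\dots,h^2(y),h(y),y$ that comes down the positive axis from $+\infty$. The infinite number of poles gives $H(+\infty)=+\infty$, without which $1$ would not be fixed.

\begin{lemma}[The radius]\label{lem:radius}
\leavevmode
\begin{enumerate}
\item[(a)] $Y\mapsto\operatorname{Re}H(iY)$ is an increasing bijection of $[1,\infty)$ onto $[0,\infty)$, and $0<\operatorname{Im}H(iY)\le9$ for $Y\ge1$.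
\item[(b)] $f^n(1)=\lim_{r\to1}f^n(r)=1$ for every $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $(iY-\frac1t)(t-iY)=Y^2-1+iY(t+\frac1t)$,
\[
\operatorname{Re}H(iY)=\sum_l\frac{Y^2-1}{t_l^2+Y^2},\qquad\operatorname{Im}H(iY)=\frac{m_0}Y+\sum_l\frac{Y(t_l+1/t_l)}{t_l^2+Y^2}.
\]
Each term of the first sum equals $1-\frac{t_l^2+1}{t_l^2+Y^2}$, which increases from $0$ to $1$ on $[1,\infty)$; so the continuous function $\operatorname{Re}H(iY)$ increases from $0$ to $\infty$. Each term of the second sum is at most $\frac{2Yt_l}{t_l^2+Y^2}\le2\min(\frac{t_l}Y,\frac Y{t_l})$, so $\operatorname{Im}H(iY)\le1+2(2+2)=9$ by \eqref{eq:geom}.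

(b) If $x=\operatorname{Re}w\ge1$ and $0<\operatorname{Im}w\le9$, integrating $H'$ along the vertical segment from $x$ to $w$ gives $|H(w)-H(x)|\le27x^{-1/2}$. So if $\operatorname{Re}w\to+\infty$ in this strip, then $\operatorname{Re}H(w)\to+\infty$ and $\operatorname{Im}H(w)\to0$. By (a) and induction on $n$, as $Y\to\infty$ the point $H^n(iY)$ eventually lies in the strip and its real part tends to $+\infty$. Hence $f^n(\varphi(iY))=\varphi(H^n(iY))\to1$.
\end{proof}

For $\eta>0$ let $Y(\eta)>1$ be the solution of $\operatorname{Re}H(iY)=\eta$, and let $r(\eta)=\varphi(iY(\eta))\in(0,1)$. Then $r(\eta)\to1$ as $\eta\to\infty$.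

\medskip\noindent\emph{The negative axis.} Let $I_0=(-t_1,0)$ and $I_1=(-t_2,-t_1)$. On each of these intervals $H$ increases from $-\infty$ to $+\infty$; let $u_\sigma\colon\mathbb R\to I_\sigma$, $\sigma=0,1$, be the continuous inverses. Put
\[
K=[-t_2,0],\qquad K_\sigma=u_\sigma(K).
\]
Then $K_\sigma$ is a compact subset of $I_\sigma$, and $I_\sigma\subset K$, so both branches map $K$ into itself. Therefore every finite itinerary is realized: for $\sigma_0,\dots,\sigma_M\in\{0,1\}$, the point $y=u_{\sigma_0}\circ\dots\circ u_{\sigma_M}(0)$ satisfies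
\begin{equation}\label{eq:itin}
H^m(y)=u_{\sigma_m}\circ\dots\circ u_{\sigma_M}(0)\in K_{\sigma_m},\qquad0\le m\le M .
\end{equation}

\subsection{Shadowing}

We now aim an orbit from the radius at a chosen point $y\in K$: we start at the point $iY$ whose image lies vertically above $h^k(y)$ (Figure~\ref{fig:orbit}). Near $K_0\cup K_1$ the map $H$ may expand, but by at most a fixed factor $Q$ per step, and the initial error can be made small enough to pay for any given number of steps.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]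
\draw (-5.2,0) -- (7.4,0);
\draw[dashed] (0,0) -- (0,3.5);
\foreach \x/\y in {-4.7/{-t_2},-2.4/{-t_1},0/{0}}
  {\node at (\x,0) {$\times$}; \node[below=3pt] at (\x,0) {$\y$};}
\foreach \x/\y in {-3.6/{q},-1.1/{p},1.3/{h(p)},3.4/{h^2(p)},6.6/{h^3(p)}}
  {\fill (\x,0) circle (1.3pt); \node[below=3pt] at (\x,0) {$\y$};}
\foreach \x/\y in {0/3.1,6.6/1.3,3.4/0.25,1.3/0.25,-1.1/0.25,-3.6/0.25}
  {\draw (\x,\y) circle (1.8pt);}
\node[left] at (0,3.1) {$iY$};
\node[right] at (6.6,1.3) {$H(iY)$};
\draw[dotted] (6.6,0) -- (6.6,1.2);
\draw[->] (0.15,3.1) to[bend left=15] (6.5,1.4);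
\draw[->] (6.45,1.25) to[bend right=12] (3.52,0.32);
\draw[->] (3.3,0.35) to[bend right=30] (1.4,0.35);
\draw[->] (1.2,0.35) to[bend right=30] (-1.0,0.35);
\draw[<->] (-1.2,0.35) to[bend right=35] (-3.5,0.35);
\end{tikzpicture}
\caption{Schematic orbit (open circles) of a point $iY$ under the map $H$ of the upper half-plane. Crosses are poles of $H$; dots form a real orbit that ends in a cycle $H(p)=q$, $H(q)=p$. The first step lands at bounded height above $h^3(p)$, the second almost on the real axis; the orbit then follows the real orbit and alternates between $p$ and $q$ for many steps.}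
\label{fig:orbit}
\end{figure}

\begin{lemma}[Shadowing]\label{lem:shadow}
There are $k_0\ge1$, $\rho_0>0$, and $Q\ge1$, depending only on $H$, with the following property. Let $k\ge k_0$, $M\ge0$, and let $y\in K$ satisfy $H^m(y)\in K_0\cup K_1$ for $0\le m\le M$. Put $\eta=h^k(y)$ and $\varepsilon=27\eta^{-1/2}$. If $\varepsilon Q^{k_0+M}\le\rho_0$, then
\[
\bigl|f^{k+1+m}(r(\eta))-\varphi(H^m(y))\bigr|\le2\varepsilon Q^{k_0+M},\qquad0\le m\le M .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:positive}(c) choose $k_0$ with $h^{k_0}(-t_2)\ge45$; then $h^j(y)\ge45$ for all $j\ge k_0$ and $y\in K$, since $h$ is increasing and $h(x)>x$ for $x>0$. The set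
\[
C=K_0\cup K_1\cup\bigcup_{1\le j<k_0}h^j(K)
\]
is a compact subset of $\mathbb R$ containing no pole of $H$. Choose $\rho_0>0$ such that the set of $w\in\mathbb C$ at distance at most $\rho_0$ from $C$ contains no pole, and let $Q\ge1$ bound $|H'|$ on that set.

Let $W_n=H^n(iY(\eta))$, and define a real orbit by $x_n=h^{k+1-n}(y)$ for $1\le n\le k+1$ and $x_{k+1+m}=H^m(y)$ for $0\le m\le M$, so that $H(x_n)=x_{n+1}$. Let $d_n=|W_n-x_n|$. At each step, $d_{n+1}\le d_n\max|H'|$, the maximum being taken over the segment from $x_n$ to $W_n$.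

\emph{First step.} The point $W_1$ has real part $\eta=x_1\ge45$ and $d_1=\operatorname{Im}W_1\le9$ by Lemma~\ref{lem:radius}(a). The segment is vertical, so Lemma~\ref{lem:positive}(a) gives $d_2\le9\cdot3\eta^{-1/2}=\varepsilon<9$.

\emph{Contraction.} Let $n_0=k+2-k_0\ge2$. For $2\le n<n_0$ we have $x_n\ge45$. If $d_n\le9$, the segment lies in $\{\operatorname{Re}w\ge36\}$, where $|H'|\le\frac12$, so $d_{n+1}\le d_n/2$. By induction $d_{n_0}\le\varepsilon$.

\emph{Bounded expansion.} For $n_0\le n\le k+1+M$ the point $x_n$ is $h^j(y)$ with $1\le j<k_0$ or $H^m(y)$ with $0\le m\le M$, so $x_n\in C$. We claim $d_n\le\varepsilon Q^{n-n_0}$ in this range. Since $n-n_0<k_0+M$, the claim for $n$ gives $d_n\le\rho_0$; then $|H'|\le Q$ on the segment, and the claim for $n+1$ follows. Hence $d_{k+1+m}\le\varepsilon Q^{k_0+M}$ for $0\le m\le M$, and \eqref{eq:lip} finishes the proof, because $f^n(r(\eta))=\varphi(W_n)$.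
\end{proof}

\section{Choosing the coefficients}\label{sec:blocks}

\subsection{Gluing blocks}

Shadowing produces finite blocks of coefficients that are negligible at the boundary point $1$ and large at one radius. To combine infinitely many of them we must keep the blocks from interfering. This is possible because at a radius $r$ the early iterates are close to $1$, where earlier blocks nearly cancel, and the late iterates are summable.

\begin{lemma}[Gluing]\label{lem:glue}
Let $f\in\mathcal I$ satisfy $f^n(1)=1$ for all $n\ge1$, and let $b_n\ge0$. Suppose that for every $\gamma\in(0,1)$ there are integers $N>k>1/\gamma$, a radius $r\in(1-\gamma,1)$, and real numbers $c_{k+1},\dots,c_N$ with $|c_n|\le b_n$ such that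
\[
\Bigl|\sum_{k<n\le m}c_n\Bigr|\le\gamma\quad(k<m\le N),\qquad\Bigl|\sum_{k<n\le N}c_nf^n(r)\Bigr|\ge\frac1\gamma .
\]
Then there are real $a_n$ with $|a_n|\le b_n$ such that $\sum a_n$ converges, $F=\sum a_nf^n$ is analytic, and $\limsup_{r\to1}|F(r)|=\infty$.
\end{lemma}

\begin{proof}
We choose $\gamma_i\le2^{-i}$ inductively, take the data $k_i,N_i,r_i,(c_n)$ provided for $\gamma_i$, and set $a_n=c_n$ on the block $J_i=\{k_i+1,\dots,N_i\}$ and $a_n=0$ off the blocks. Let $\gamma_1=\frac12$. For $i\ge2$ take $\gamma_i\le2^{-i}$ so small that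
\begin{enumerate}
\item[(i)] $1/\gamma_i\ge N_{i-1}$, so that $J_i$ lies to the right of $J_{i-1}$;
\item[(ii)] $\bigl|\sum_{n\le N_{i-1}}a_n(f^n(r)-1)\bigr|\le1$ for all $r\in(1-\gamma_i,1)$, which is possible because $f^n(r)\to1$ for each $n$;
\item[(iii)] $\sum_{n>1/\gamma_i}|f^n(r_{i-1})|\le1$, which is possible by Lemma~\ref{lem:orbits}(a).
\end{enumerate}
Every sum over an initial part of $J_i$ has modulus at most $2^{-i}$. Hence $\sum a_n$ converges, $|\sum_{n\le N_{i-1}}a_n|\le1$, and $|a_n|\le2\cdot2^{-i}\le1$ on $J_i$, so $F$ is analytic by Lemma~\ref{lem:orbits}(a). At $r_i$, $i\ge2$, the earlier blocks contribute at most $1+1$ in modulus by (ii), the later blocks at most $1$ by (iii) for $i+1$, and $J_i$ at least $2^i$. So $|F(r_i)|\ge2^i-3$, while $r_i>1-2^{-i}$.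
\end{proof}

\subsection{A cycle of length two}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $t_l=2^{l+1}$. By Lemmas~\ref{lem:inner} and~\ref{lem:radius}(b), $f\in\mathcal I$ and $f^n(1)=1$ for all $n$. We verify the hypothesis of Lemma~\ref{lem:glue} with $b_n=1$; the resulting sequence tends to zero because $\sum a_n$ converges.

The continuous map $u_0\circ u_1$ sends the compact interval $K$ into itself, so it has a fixed point $p$. Let $q=u_1(p)$. Then $p=u_0(q)$, so $H(p)=q$, $H(q)=p$, $p\in K_0$, and $q\in K_1$. In particular $p\ne q$, and $\Delta=\varphi(p)-\varphi(q)\ne0$.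

Given $\gamma$, fix an integer $j\ge1/\gamma$ with $j|\Delta|/2\ge1/\gamma$, and let $M=2j^2-1$. As $k\to\infty$, $\eta_k=h^k(p)\to\infty$, so $r_k=r(\eta_k)\to1$ and $\varepsilon=27\eta_k^{-1/2}\to0$. By Lemma~\ref{lem:shadow} with $y=p$, for all large $k$,
\begin{equation}\label{eq:cycle}
\bigl|f^{k+1+m}(r_k)-\varphi(H^m(p))\bigr|\le|\Delta|/4,\qquad0\le m\le M,
\end{equation}
where $H^m(p)$ is $p$ for even $m$ and $q$ for odd $m$. Fix such a $k$ with $k>1/\gamma$ and $r_k>1-\gamma$, and let $c_{k+1+m}=(-1)^m/j$ for $0\le m\le M$. The partial sums of this block are $1/j\le\gamma$ and $0$. By \eqref{eq:cycle}, each of the $j^2$ differences $f^{k+1+2s}(r_k)-f^{k+2+2s}(r_k)$, $0\le s<j^2$, is within $|\Delta|/2$ of $\Delta$. Therefore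
\[
\Bigl|\sum_nc_nf^n(r_k)\Bigr|\ge\frac1j\Bigl(j^2|\Delta|-j^2\frac{|\Delta|}2\Bigr)=\frac{j|\Delta|}2\ge\frac1\gamma.\qedhere
\]
\end{proof}

\begin{remark}
In the language of Theorem~\ref{thm:C}(2), here $\tau_n(r)=f^n(r)$, and \eqref{eq:cycle} gives $V(r_k)\ge M|\Delta|/2$ for large $k$, so $\limsup_{r\to1}V(r)=\infty$. By Theorem~\ref{thm:D}, this $f$ is not a covering over any annulus $\{\rho<|w|<1\}$.
\end{remark}

\subsection{Prescribed sizes}

When the sizes $b_n$ are prescribed, two things change. Alternating signs no longer keep partial sums small: if $b_n=0$ for all odd $n$, the nonzero numbers $(-1)^nb_n$ all have the same sign. So the sizes dictate the signs, and the orbit must follow the itinerary \eqref{eq:itin} that matches them. Also, a block starting at $k$ must be long enough to collect a large part of $\sum b_n$, so its end $N(k)$ is dictated too. The shadowing error is then about $h^k(y)^{-1/2}Q^{N(k)}$, and we force $h$ to grow fast by making the poles sparse. Since $Q$ is known only after $H$ is chosen, we arrange $h^k(y)\ge e^{kN(k)}$,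 which beats $Q^{N(k)}$ for every $Q$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\sum|a_n|<\infty$, then $|a_nf^n(r\xi)|\le|a_n|$, and dominated convergence gives $F(r\xi)\to\sum a_nf^n(\xi)$.

Now let $\sum b_n=\infty$, and put $b_n'=\min(b_n,1)$; then $\sum b_n'=\infty$ as well.

\emph{Blocks and signs.} For $k\ge1$ let $N(k)>k$ be the least integer with $\sum_{k<n\le N(k)}b_n'\ge k^2$. Since $\sum_{k<n\le N(k+1)}b_n'\ge(k+1)^2>k^2$, we have $N(k)\le N(k+1)$, so $E(k)=e^{kN(k)}$ is strictly increasing. For fixed $k$ define $c_n=s_nb_n'/k$ for $k<n\le N(k)$, choosing the signs $s_n=\pm1$ one after another: $s_n=-1$ if $c_{k+1}+\dots+c_{n-1}>0$, and $s_n=+1$ otherwise. A number in $[0,1/k]$ is subtracted from a sum in $[0,1/k]$ or added to a sum in $[-1/k,0]$, so by induction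
\begin{equation}\label{eq:block}
\Bigl|\sum_{k<n\le m}c_n\Bigr|\le\frac1k\quad(k<m\le N(k)),\qquad\sum_{k<n\le N(k)}|c_n|\ge k,\qquad|c_n|\le b_n .
\end{equation}

\emph{The function.} Choose $t_1\ge4$, $t_{l+1}\ge2t_l$ with $t_l\ge E(l+2)$ for all $l$, and let $H$ and $f$ be as in Section~\ref{sec:H}; then $f\in\mathcal I$ and $f^n(1)=1$ for all $n$. For an integer $k\ge2$, the inequality $t_l\le E(k)$ forces $l\le k-2$, so $H(E(k))<k$ by Lemma~\ref{lem:positive}(b), that is, $h(k)>E(k)$. For $y\in K$ and large $k$, Lemma~\ref{lem:positive}(c) gives $h^{k-1}(y)\ge h^{k-1}(-t_2)\ge2^{k-2}h(-t_2)\ge k$. Hence, for all large $k$,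
\begin{equation}\label{eq:fast}
h^k(y)\ge E(k)\qquad\text{for all }y\in K .
\end{equation}

\emph{Separating $K_0$ from $K_1$.} For real $x$, $\operatorname{Re}\varphi(x)=1-\frac2{x^2+1}$, which is strictly decreasing on $(-\infty,0]$. Let $\alpha=\operatorname{Re}\varphi(-t_1)\in(0,1)$. Since $K_1\subset(-t_2,-t_1)$ and $K_0\subset(-t_1,0)$ are compact, there is $\delta>0$ with $\operatorname{Re}\varphi\ge\alpha+\delta$ on $K_1$ and $\operatorname{Re}\varphi\le\alpha-\delta$ on $K_0$.

\emph{Matching the itinerary to the signs.} Fix $k$, let $M=N(k)-k-1$, and for $0\le m\le M$ let $\sigma_m=1$ if $s_{k+1+m}=+1$ and $\sigma_m=0$ if $s_{k+1+m}=-1$. Let $y_k\in K$ be the point with this itinerary, as in \eqref{eq:itin}, and let $\eta_k=h^k(y_k)$ and $r_k=r(\eta_k)$. By \eqref{eq:fast}, $\eta_k\to\infty$, so $r_k\to1$, and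
\[
27\eta_k^{-1/2}Q^{k_0+M}\le27Q^{k_0}\bigl(Qe^{-k/2}\bigr)^{N(k)}\longrightarrow0\qquad(k\to\infty).
\]
For large $k$ the left side is at most $\min(\rho_0,\delta/4)$, and Lemma~\ref{lem:shadow} shows that $f^{k+1+m}(r_k)$ is within $\delta/2$ of $\varphi(K_{\sigma_m})$. Hence
\[
s_n\bigl(\operatorname{Re}f^n(r_k)-\alpha\bigr)\ge\delta/2,\qquad k<n\le N(k).
\]
Taking real parts and using \eqref{eq:block},
\[
\Bigl|\sum_nc_nf^n(r_k)\Bigr|\ge\sum_n|c_n|\,s_n\bigl(\operatorname{Re}f^n(r_k)-\alpha\bigr)+\alpha\sum_nc_n\ge\frac{\delta k}2-1 .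
\]
Given $\gamma\in(0,1)$, take $k$ so large that, in addition, $k>1/\gamma$, $r_k>1-\gamma$, and $\delta k/2-1\ge1/\gamma$. Then the block $c_{k+1},\dots,c_{N(k)}$ and the radius $r_k$ satisfy the hypothesis of Lemma~\ref{lem:glue}, which gives the sequence $(a_n)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nicolau}
Artur Nicolau, \emph{Convergence of linear combinations of iterates of an inner function}, arXiv:2103.07238 (2021).

\end{thebibliography}
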